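# Exponential trees for certificates in real-weighted transition systems

## 1. A tower of squares and signed pairs

Fix an integer $N\ge 0$. We build a finite directed graph with integer weights on its edges. Write $c(x)(y)$ for the weight of the edge from $x$ to $y$, with $c(x)(y)=0$ when there is no edge, and call the function $c(x)$ the row of $x$. For a set $S$ of states put $c(x)[S]=\sum_{y\in S}c(x)(y)$. More generally, $v[S]=\sum_{y\in S}v(y)$ for any real function $v$ on the states.

The states are

* one ground state $t$, with $c(t)=0$;
* for $0\le i\le N$, two pairs $R_i^1=\{y_i^0,y_i^1\}$ and $R_i^2=\{z_i^0,z_i^1\}$;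
* for $0\le i<N$, a square $Q_i=\{q_i^{ab}:a,b\in\{0,1\}\}$.

On the square $Q_i$ we use the checkerboard function
$$v_i(q_i^{ab})=(-1)^{a+b},\qquad v_i=0 \text{ outside } Q_i .$$
The edges are as follows; every weight not listed is $0$.

* Bottom: $c(y_0^0)(t)=1$, $c(y_0^1)(t)=2$, $c(z_0^0)(t)=-1$, $c(z_0^1)(t)=-2$.
* A corner of the square reads two bits: $c(q_i^{ab})(y_i^a)=1$ and $c(q_i^{ab})(z_i^b)=1$.
* The next pairs read the square: for $q\in Q_i$ and $e\in\{0,1\}$,
$$c(y_{i+1}^e)(q)=2+e\,v_i(q),\qquad c(z_{i+1}^e)(q)=-(2+e\,v_i(q)).$$

There are $1+4(N+1)+4N=8N+5$ states. There are $4+8N+16N=24N+4$ edges, with weights in $\{\pm1,\pm2,\pm3\}$. Three features matter. For every set $S$ of states,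
$$c(q_i^{ab})[S]=[y_i^a\in S]+[z_i^b\in S], \tag{1}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. Next,
$$c(y_{i+1}^1)-c(y_{i+1}^0)=v_i,\qquad c(z_{i+1}^1)-c(z_{i+1}^0)=-v_i. \tag{2}$$
Finally, the two rows of a $y$-pair have the same support and only positive weights there, and the two rows of a $z$-pair have the same support and only negative weights there.

What is this for? We shall describe states by formulas of a modal logic that can say "the total weight of my edges into the states satisfying $\varphi$ is exactly $r$". By (2), telling $y_{i+1}^0$ from $y_{i+1}^1$ means finding a set $S$ with $v_i[S]\ne0$. A set that sees only the bit $a$ of the corner $q_i^{ab}$, or only the bit $b$, has $v_i[S]=0$. So one must know both bits, and each bit costs a formula about the level below. The signs will ensure that these two formulas cannot be one and the same. Thus the cost doubles at each level, while the number of states grows by only $8$.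

## 2. Weighted coalgebras, modal formulas, certificates

**Definition (coalgebra).** Let $\mathbb R^{(X)}$ be the set of finitely supported maps $X\to\mathbb R$. An $\mathbb R^{(-)}$-coalgebra is a set $C$ with a map $c\colon C\to\mathbb R^{(C)}$, in other words a weighted transition system in which $c(x)(y)$ is the weight of the edge from $x$ to $y$. All coalgebras here are finite. Write $n=|C|$ and let $m$ be the number of pairs $(x,y)$ with $c(x)(y)\neq0$.

**Definition (behavioral equivalence).** Call an equivalence relation on $C$ stable if related states $x,x'$ satisfy $c(x)[B]=c(x')[B]$ for every class $B$. Behavioral equivalence $\sim$ is the coarsest stable equivalence relation.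

It exists. Let $J$ be the equivalence relation generated by two stable relations $E_1,E_2$. Each $J$-class $B$ is a union of $E_1$-classes, so $c(\cdot)[B]$ is constant on $E_1$-classes. The same holds for $E_2$, hence $c(\cdot)[B]$ is constant along chains, that is, on $J$-classes. So $J$ is stable. As $C$ is finite, the join of all stable relations is the coarsest one. In particular, every equivalence relation strictly coarser than $\sim$ is not stable. Also, if $T$ is a union of $\sim$-classes and $c(x)[T]\ne c(x')[T]$, then $x\not\sim x'$.

*Example.* Let $t,t'$ have zero rows, let $c(x)(t)=1$ and $c(x)(t')=-1$, and let $c(y)(t)=1$. The partition $\{t,t',x\},\{y\}$ is stable: the weights into the first class are $0,0,0$ and $1$, and those into the second are all $0$. It is the coarsest stable one, since $c(y)[C]=1$ while the other totals are $0$. Here $x\sim t$ because weights cancel.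

**Definition (formulas).** Formulas are generated by $\varphi::=\top\mid\neg\varphi\mid\varphi\wedge\varphi\mid\langle r\rangle\varphi$ with $r\in\mathbb R$. The extension $[\![\varphi]\!]\subseteq C$ is Boolean for $\top,\neg,\wedge$, and $x\in[\![\langle r\rangle\varphi]\!]$ if and only if $c(x)\big[[\![\varphi]\!]\big]=r$. The symbol $\vee$ is the usual abbreviation. The tree size is the number of nodes of the syntax tree; the labels $r$ are not counted as nodes (counting them would only strengthen the lower bounds).

From now on I write $\varphi$ for $[\![\varphi]\!]$ as well. In the example, $\langle1\rangle\top=\{y\}$ and $\langle0\rangle\top=\{t,t',x\}$.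

**Definition (certificate).** A certificate for $x$ is a formula whose extension is the $\sim$-class of $x$.

So $\langle 1\rangle\top$, of tree size $2$, is a certificate for $y$ in the example. We use two basic facts. First, formulas are $\sim$-invariant: the extension of every formula is a union of $\sim$-classes. This is an induction, whose only interesting case is $\langle r\rangle\varphi$: if $\varphi$ is a union of classes, then $c(\cdot)[\varphi]$ is constant on classes. Second, every state of a finite $\mathbb R^{(-)}$-coalgebra has a certificate (the proof in Section 9 also gives this). Together, $x\not\sim x'$ if and only if some formula contains exactly one of $x,x'$.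

The paper by Thorsten Wißmann, Stefan Milius and Lutz Schröder, "Quasilinear-time Computation of Generic Modal Witnesses for Behavioural Inequivalence", arXiv:2203.11175 (2022), asks: "Do states in $\mathbb{R}^{(-)}$-coalgebras generally have certificates of subexponential tree size in the number of states? If yes, can small certificates be computed efficiently?" Made precise, this reads as follows.

1. Is there one function $f\colon\mathbb N\to\mathbb N$ with $f(n)=2^{o(n)}$ such that every state of every $n$-state coalgebra has a certificate of tree size at most $f(n)$?
2. If so, take rational weights, with the coalgebra given as its list of states and of nonzero edges $(x,y,c(x)(y))$, weights in binary, so that the input size is $n+m$ plus the total bit-size of the weights. Is there an algorithm, polynomial in the input size, that outputs for every state a certificate of tree size at most $f(n)$ for some fixed $f(n)=2^{o(n)}$? The output may be a dag with shared subformulas and binary rational indices. If the answer to 1 is no, this question does not arise.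

**Theorem 1.** For every $n\ge5$ there is an $n$-state coalgebra with a state all of whose certificates have tree size $>2^{(n-5)/8}$. The weights can be taken in $\{0,\pm1,\pm2,\pm3\}$, with $m=O(n)$ edges.

If $f(n)=2^{o(n)}$, then $f(n)<2^{(n-5)/8}$ for all large $n$, so for all those $n$ the function $f$ fails as a bound. Hence **the answer to question 1 is no, and question 2 does not arise.** Beyond this we shall prove that the bound survives strong restrictions on the weights (Theorem 2), that its constant can be improved (Theorem 3), and that the worst case is at most $n\,3^{(n+2)/3}$ (Theorem 4).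

## 3. Hand computations in a chain and in the tower

*A chain.* Let $x_0$ have zero row, and let $x_j$ have a single edge, of weight $1$, to $x_{j-1}$. Then $\langle0\rangle\top=\{x_0\}$, and inductively $\langle1\rangle\cdots\langle1\rangle\langle0\rangle\top$ with $j$ copies of $\langle1\rangle$ has extension $\{x_j\}$. Its tree size is $j+2$. Depth alone is cheap.

*The tower, $N=0$.* The row totals of $t,y_0^0,y_0^1,z_0^0,z_0^1$ are $0,1,2,-1,-2$. So each state has a certificate $\langle r\rangle\top$ of size $2$.

*The tower, any $N$.* Put
$$Y_0=\langle2\rangle\langle0\rangle\top,\quad Z_0=\langle-2\rangle\langle0\rangle\top,\quad E_i=\langle1\rangle Y_i\wedge\langle1\rangle Z_i,\quad Y_{i+1}=\langle3\rangle E_i,\quad Z_{i+1}=\langle-3\rangle E_i .$$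
Only $t$ has row total $0$ (the totals of the other states are listed in Section 5), so $\langle0\rangle\top=\{t\}$, $Y_0=\{y_0^1\}$ and $Z_0=\{z_0^1\}$. If $Y_i=\{y_i^1\}$ and $Z_i=\{z_i^1\}$ with $i<N$, then $\langle1\rangle Y_i=\{q_i^{10},q_i^{11}\}$ and $\langle1\rangle Z_i=\{q_i^{01},q_i^{11}\}$, so $E_i=\{q_i^{11}\}$. The weights into $q_i^{11}$ are $2,3,-2,-3$ from $y_{i+1}^0,y_{i+1}^1,z_{i+1}^0,z_{i+1}^1$ and $0$ from all other states. So $Y_{i+1}=\{y_{i+1}^1\}$ and $Z_{i+1}=\{z_{i+1}^1\}$.

For $N\ge1$, the formula $\langle2\rangle E_{N-1}$ is a certificate for $y_N^0$, with $2^N$ leaves. As a dag with sharing it needs only a constant number of nodes per level, since $E_i$ is used by both $Y_{i+1}$ and $Z_{i+1}$. So the exponential lower bound concerns trees. We have to show that no cleverer formula avoids the $2^N$ leaves.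

## 4. Equal signs: the tower collapses to linear size

The first thing to try is the same tower without the minus signs: $c(z_0^e)(t)=1+e$ and $c(z_{i+1}^e)(q)=2+e\,v_i(q)$. The checkerboard still forces one to know both bits $a$ and $b$. Yet put $D_0=\langle2\rangle\langle0\rangle\top$ and $D_{i+1}=\langle3\rangle\langle2\rangle D_i$. Then $D_0=\{y_0^1,z_0^1\}$. If $D_i=\{y_i^1,z_i^1\}$, then by (1) $c(q_i^{ab})[D_i]=a+b$, and no state outside $Q_i$ has an edge into $D_i$. So $\langle2\rangle D_i=\{q_i^{11}\}$ and $D_{i+1}=\{y_{i+1}^1,z_{i+1}^1\}$. Since $y_N^1$ and $z_N^1$ have identical rows, they are equivalent, and $D_N$ is a certificate for $y_N^1$. Its tree size is $2N+3$.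

The doubling argument breaks exactly here: a single formula $\langle r\rangle\chi$ splits both pairs of a level at once, so one subtree delivers both bits. The minus signs in Section 1 exclude this. A formula $\langle r\rangle\chi$ that distinguishes the states of a $y$-pair must have $r>0$, and one that distinguishes the states of a $z$-pair must have $r<0$. A formula such as $\langle2\rangle\chi\vee\langle-2\rangle\chi$ may split both pairs, but in a tree it pays for $\chi$ twice.

## 5. Opposite signs force doubling: proof of Theorem 1

We work in the tower of Section 1.

**Definition (top atoms, splitting).** A top atom of $\varphi$ is an occurrence of a subformula $\langle r\rangle\chi$ that is not in the scope of another modality. A formula, or a set of states, splits a two-element set $R$ if it contains exactly one element of $R$.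

For instance, $\langle1\rangle\langle2\rangle\top\wedge\neg\langle1\rangle\langle-2\rangle\top$ has two top atoms, and the inner $\langle2\rangle\top$ is not one of them. Each $\varphi$ is a Boolean combination of $\top$ and its top atoms, and different top atoms occupy disjoint subtrees. A Boolean combination of sets that do not split $R$ does not split $R$. Hence if $\varphi$ splits $R$, some top atom of $\varphi$ splits $R$. The counts of leaves and modal operators below use only this tree structure, so they hold for any choice of primitive Boolean connectives.

**Step 1: all states are pairwise inequivalent.** This ensures that there are formulas splitting the pairs, so that their cost is defined. We show that each state is a singleton class, from the bottom upward. Recall that $c(\cdot)[T]$ is constant on classes when $T$ is a union of classes.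

* Take $T=C$. The total $c(x)[C]$ is $0$ for $t$. It is $\pm1,\pm2$ on $R_0^1\cup R_0^2$, it is $2$ on each $Q_i$ by (1), and it is $\pm8$ on $R_{i+1}^1\cup R_{i+1}^2$, because $\sum_{Q_i}v_i=0$. So $\{t\}$ is a class.
* Take $T=\{t\}$. The weights into $t$ are $1,2,-1,-2$ on the four states of $R_0^1\cup R_0^2$ and $0$ elsewhere. So these four are singleton classes.
* Suppose the states of $R_i^1\cup R_i^2$ are singleton classes and $i<N$. The states of $Q_i$ have weight $1$ into $R_i^1$, and all others have weight $0$. Inside $Q_i$, $c(q_i^{ab})[\{y_i^1\}]=a$ and $c(q_i^{ab})[\{z_i^1\}]=b$. So the states of $Q_i$ are singleton classes.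
* Suppose the states of $Q_i$ are singleton classes. The weights into $q_i^{11}$ are $2,3,-2,-3$ on $y_{i+1}^0,y_{i+1}^1,z_{i+1}^0,z_{i+1}^1$ and $0$ elsewhere. So these four are singleton classes.

Now let $\ell(\varphi)\ge1$ be the number of leaves of $\varphi$, and let $w_i$ be the minimum of $\ell(\varphi)$ over all $\varphi$ that split $R_i^1$ or $R_i^2$.

**Step 2: one modality cannot serve both pairs.** This is the place where the signs act.

**Lemma 1.** No formula $\langle r\rangle\chi$ splits both $R_i^1$ and $R_i^2$. Consequently, if $\varphi$ splits both, then $\ell(\varphi)\ge2w_i$.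

*Proof.* Suppose $\langle r\rangle\chi$ splits $R_i^1$. Then $c(y_i^0)[\chi]\ne c(y_i^1)[\chi]$, and $r$ is one of these two values. Both rows have the same support ($Q_{i-1}$, or $\{t\}$ if $i=0$) and positive weights on it. If $\chi$ missed the support, both values would be $0$; so $\chi$ meets it, both values are positive, and $r>0$. In the same way, splitting $R_i^2$ forces $r<0$. Both cannot happen.

If $\varphi$ splits both pairs, some top atom splits $R_i^1$ and some top atom splits $R_i^2$. By the first part these are different occurrences, so they have disjoint subtrees. Each is a formula splitting one of the pairs, so each has at least $w_i$ leaves. $\square$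

**Step 3: the checkerboard needs both bits.** We convert "$v_i[\chi]\neq0$" into a cost.

**Lemma 2.** If $v_i[\chi]\ne0$, then $\ell(\chi)\ge2w_i$.

*Proof.* Let $\alpha_j=\langle r_j\rangle\chi_j$ be the top atoms of $\chi$. By (1),
$$c(q_i^{ab})[\chi_j]=[y_i^a\in\chi_j]+[z_i^b\in\chi_j].$$
If some $\chi_j$ splits both $R_i^1$ and $R_i^2$, then $\ell(\chi)\ge\ell(\chi_j)\ge2w_i$ by Lemma 1, and we are done.

Otherwise, for each $j$ there are two possibilities. If $\chi_j$ does not split $R_i^2$, the second summand does not depend on $b$, so membership of $q_i^{ab}$ in $\alpha_j$ depends only on $a$. If $\chi_j$ does not split $R_i^1$, it depends only on $b$. Suppose no $\alpha_j$ depended non-trivially on $a$. Then the membership of $q_i^{ab}$ in $\chi$, a Boolean combination, would depend only on $b$. Since $\sum_a(-1)^{a+b}=0$ for each $b$, this would give $v_i[\chi]=0$, a contradiction. So some $\alpha_j$ depends non-trivially on $a$, and then $\chi_j$ splits $R_i^1$. Exchanging $a$ and $b$, some $\alpha_k$ depends non-trivially on $b$, and then $\chi_k$ splits $R_i^2$. No $\chi_j$ splits both, so $j\ne k$. The subtrees are disjoint, and $\ell(\chi)\ge\ell(\chi_j)+\ell(\chi_k)\ge2w_i$.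 $\square$

**Step 4: climbing one level doubles the cost.** Let $\varphi$ split $R_{i+1}^1$ or $R_{i+1}^2$. Some top atom $\langle r\rangle\chi$ of $\varphi$ splits the same pair, so the two states of that pair have different weights into $\chi$. By (2) these weights differ by $\pm v_i[\chi]$. So $v_i[\chi]\ne0$, and Lemma 2 gives $\ell(\varphi)\ge\ell(\chi)\ge2w_i$. Hence $w_{i+1}\ge2w_i$, and with $w_0\ge1$ we get
$$w_N\ge2^N. \tag{3}$$
By Section 3 equality holds, because $Y_N$ has $2^N$ leaves.

**Step 5: from leaves to tree size.** A certificate of $y_N^0$ has extension $\{y_N^0\}$, so it splits $R_N^1$ and has at least $2^N$ leaves by (3). A tree with $\ell$ leaves and internal nodes of arity $1$ or $2$ has $\ell-1$ binary nodes, so there are at least $2^N-1$ conjunctions. There is at least one modality, since otherwise the extension would be $\emptyset$ or $C$. The tree size is at least $2^N+(2^N-1)+1=2^{N+1}$.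

**Step 6: all values of $n$.** We pad with harmless states, and record this for later use.

**Padding Lemma.** Let $C^+$ arise from $C$ by adding states with zero row and no incoming edges. Then $[\![\varphi]\!]_{C^+}\cap C=[\![\varphi]\!]_C$ for all $\varphi$. If $x\not\sim x'$ in $C$, then every certificate of $x$ in $C^+$, read as a formula over $C$, splits $\{x,x'\}$.

*Proof.* The first claim is an induction; for $\langle r\rangle\varphi$ and $x\in C$, the weight of $x$ into $[\![\varphi]\!]_{C^+}$ is its weight into $[\![\varphi]\!]_{C^+}\cap C=[\![\varphi]\!]_C$. If $x\not\sim x'$ in $C$, some formula separates them in $C$, hence in $C^+$, so $x\not\sim x'$ in $C^+$. A certificate of $x$ in $C^+$ therefore contains $x$ but not $x'$; by the first claim this remains true over $C$. $\square$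

For $n\ge5$ take $N=\lfloor(n-5)/8\rfloor$ and add $n-8N-5$ such states. A certificate of $y_N^0$ in the padded system splits $R_N^1$ over the old tower, so it has at least $2^N$ leaves. It contains a modality because it is neither empty nor everything. So its tree size is at least $2^{N+1}>2^{(n-5)/8}$, because $N+1>(n-5)/8$. The number of edges is $24N+4\le3n-11$. This proves Theorem 1. $\square$

## 6. Separating indices by size instead of sign

Negative weights are a convenience. What Lemma 1 needs is that the indices usable on the two pairs lie in disjoint sets.

**Theorem 2.** Tree size $2^{\Omega(n)}$ is also unavoidable for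

* (a) non-negative integer weights bounded by $24$, with $m=O(n)$;
* (b) rational substochastic systems (weights $\ge0$, row sums $\le1$), with $m=O(n)$;
* (c) weights in $\{0,1\}$, that is, plain finite directed graphs.

*Proof.* **Part (a): scale the $z$-rows by $8$.** In the tower replace the $z$-rows by
$$c(z_0^0)(t)=3,\quad c(z_0^1)(t)=4,\quad c(z_{i+1}^e)(q)=8(2+e\,v_i(q))\in\{8,16,24\}.$$
The edges, (1), and the first half of (2) are unchanged, and the second half becomes $c(z_{i+1}^1)-c(z_{i+1}^0)=8v_i$. So Step 4 still gives $v_i[\chi]\ne0$. Signs were used only in Step 1 and in the first claim of Lemma 1, and we redo these.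

Step 1: the total weight is $0$ only for $t$, since all other rows are non-negative and non-zero. The weights into $t$ are $1,2,3,4$ on $R_0^1\cup R_0^2$ and $0$ elsewhere. The rows of $Q_i$ are as before. The weights into $q_i^{11}$ are $2,3,16,24$ on $R_{i+1}^1\cup R_{i+1}^2$ and $0$ elsewhere. So all states are again singleton classes.

Lemma 1: let $i\ge1$ and let $\langle r\rangle\chi$ split $R_i^1$ or $R_i^2$. Then $v_{i-1}[\chi]\ne0$. Since $v_{i-1}[\emptyset]=v_{i-1}[Q_{i-1}]=0$, the set $\chi\cap Q_{i-1}$ is non-empty and proper in $Q_{i-1}$. The weights of a $y$-row are positive integers with sum $8$, so splitting $R_i^1$ gives $1\le r\le7$. The weights of a $z$-row are at least $8$, so splitting $R_i^2$ gives $r\ge8$. For $i=0$, splitting requires $t\in\chi$, so $r\in\{1,2\}$ for $R_0^1$ and $r\in\{3,4\}$ for $R_0^2$. So no $\langle r\rangle\chi$ splits both pairs. Everything else in Section 5 is unchanged, and we get tree size $>2^{(n-5)/8}$ for every $n\ge5$.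

**Part (b): divide by $64$.** The row sums in (a) are at most $8\cdot8=64$. Divide all weights by $64$. Behavioral equivalence is unchanged. Replacing each index $r$ by $64r$ turns a formula into one of the same tree shape whose extension in (a) equals the extension of the original formula in the scaled system. So the bounds of (a) carry over.

**Part (c): replace weights by numbers of edges.** Let $(C,c)$ be the tower of (a), without padding, and let $K=\{1,\dots,24\}$. On $C'=C\times K$ put $c'((x,k))((y,l))=1$ if $l\le c(x)(y)$, and $0$ otherwise. Since all weights $c(x)(y)$ are integers between $0$ and $24$,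
$$c'((x,k))[S\times K]=c(x)[S]\qquad\text{for all }S\subseteq C. \tag{4}$$
By induction on $\varphi$, $[\![\varphi]\!]_{C'}=[\![\varphi]\!]_C\times K$; the Boolean cases are clear, and (4) is the modal case. Equivalence is the same as satisfying the same formulas (Section 2). So $(x,k)\sim(x',k')$ if and only if $x\sim x'$, that is, $x=x'$, and the class of $(x,k)$ is $\{x\}\times K$. A certificate of $(y_N^0,k)$ in $C'$ is therefore a certificate of $y_N^0$ in $C$, and has tree size at least $2^{N+1}$. The number of states is $24(8N+5)=192N+120$. For $n\ge120$ take $N=\lfloor(n-120)/192\rfloor$ and pad. By the Padding Lemma a certificate of $(y_N^0,1)$ in the padded graph splits $\{(y_N^0,1),(y_N^1,1)\}$ over $C'$. So it splits $R_N^1$ over $C$ and has at least $2^N$ leaves. It has a modality, so its tree size is at least $2^{N+1}>2^{(n-120)/192}$. $\square$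

## 7. Two new states per level

The tower spends eight states to double the cost. We now save states by letting old states serve as corners of new squares. Let
$$\lambda=1+2\cos(2\pi/7)\approx2.24698 .$$
It is the largest root of $\lambda^3-2\lambda^2-\lambda+1=0$. Indeed, let $\zeta=e^{2\pi ik/7}$ with $k\in\{1,2,3\}$ and $x=\zeta+\zeta^{-1}=2\cos(2\pi k/7)$. Then $x^3=\zeta^3+\zeta^{-3}+3x$ and $x^2=\zeta^2+\zeta^{-2}+2$, so $x^3+x^2-2x-1=\sum_{j=-3}^3\zeta^j=0$. Substituting $x=\lambda-1$ gives $\lambda^3-2\lambda^2-\lambda+1=0$. The three roots are $1+2\cos(2\pi k/7)$, the largest with $k=1$.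

**Theorem 3.** For every $n\ge6$ there is an $n$-state coalgebra with integer weights in $[-5,5]$ and a state all of whose certificates contain at least $\lambda^{(n-9)/4}$ modal operators. Here $\lambda^{1/4}\approx1.2243$.

**The levels.** Let $H\ge0$ and $\mathrm{col}(h)=(-1)^h$, regarded as a sign, or color. The levels, in order, are
$$A_{-1},A_0,B_0,A_1,B_1,A_2,B_2,\dots,A_H,B_H,$$
and the first three are the base levels. Each level has two colors:
$$\kappa(A_h)=\gamma(A_h)=\mathrm{col}(h),\qquad\kappa(B_h)=\mathrm{col}(h),\qquad\gamma(B_h)=\mathrm{col}(h+1).$$
Each non-base level $L$ reads two earlier levels $\alpha(L)\ne\beta(L)$: $A_h$ reads $A_{h-2}$ and $B_{h-1}$, and $B_h$ reads $A_h$ and $B_{h-1}$. In all cases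
$$\gamma(\alpha(L))=\gamma(\beta(L))=\kappa(L),\qquad\kappa(\alpha(L))\neq\kappa(\beta(L)). \tag{5}$$
To check this: $\gamma(A_{h-2})=\mathrm{col}(h)$, $\gamma(A_h)=\mathrm{col}(h)$ and $\gamma(B_{h-1})=\mathrm{col}(h)$, which is $\kappa(A_h)=\kappa(B_h)$. Further, $\kappa(A_{h-2})=\kappa(A_h)=\mathrm{col}(h)$, while $\kappa(B_{h-1})=\mathrm{col}(h-1)$.

**The states and rows.** The states are $s,o_+,o_-$, a state $p_L$ for each level, and a state $q_L$ for each non-base level. That makes $3+(2H+3)+2H=4H+6$ states. Write $e_y$ for the indicator function of $y$. Put $v_L=e_s$ for base $L$, and for the other levels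
$$v_L=e_{o_{\kappa(L)}}-e_{p_{\alpha(L)}}-e_{p_{\beta(L)}}+e_{q_L}.$$
With $\rho_\pm=\pm3\sum_{y\in C}e_y$, define $c(s)=0$ and
$$c(o_\pm)=\rho_\pm,\qquad c(p_L)=\rho_{\gamma(L)}+v_L,\qquad c(q_L)=\rho_{\kappa(L)}+v_{\alpha(L)}+v_{\beta(L)}.$$
Say that $o_\pm$, $p_L$, $q_L$ have colors $\pm$, $\gamma(L)$, $\kappa(L)$. The four states in the formula for $v_L$ are distinct, so $v_L$ has coefficients in $\{-1,0,1\}$, and the corrections to $\rho_\pm$ have coefficients in $[-2,2]$. So the weights of a $+$ state lie in $[1,5]$ and those of a $-$ state in $[-5,-1]$. Hence
$$\text{if }S\ne\emptyset\text{ and }x\text{ has color }\varepsilon,\text{ then }c(x)[S]\text{ is non-zero with sign }\varepsilon. \tag{6}$$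

**The squares.** For non-base $L$ with $\alpha=\alpha(L)$ and $\beta=\beta(L)$, let
$$Q_L=\{q_L^{00},q_L^{10},q_L^{01},q_L^{11}\}=\{o_{\kappa(L)},\,p_\alpha,\,p_\beta,\,q_L\}\quad\text{in this order.}$$
By the first part of (5), all four corners have color $\kappa(L)$, and $v_L$ is supported on $Q_L$ with
$$v_L(q_L^{ab})=(-1)^{a+b},\qquad c(q_L^{ab})[S]=\rho_{\kappa(L)}[S]+a\,v_\alpha[S]+b\,v_\beta[S]. \tag{7}$$
So three of the four corners are old states, and a level costs only $p_L$ and $q_L$.

*A small case.* Let $H=1$, so $n=10$. The level $A_1$ has $\kappa=-$ and reads $A_{-1}$ and $B_0$. The row totals of the corners $o_-,p_{A_{-1}},p_{B_0},q_{A_1}$ of $Q_{A_1}$ are $-30,-29,-29,-28$. So $\langle-30\rangle\top$ meets $Q_{A_1}$ in $o_-$ alone, and $v_{A_1}[\langle-30\rangle\top]=1$. One modal operator suffices. None would not: without modalities the extension is $\emptyset$ or $C$, and $v_{A_1}[C]=0$.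

**Step 1: $p_L\not\sim o_{\gamma(L)}$ for every level $L$.** This says that a certificate of $p_L$ has something to split. The rows of $p_L$ and $o_{\gamma(L)}$ differ by $v_L$, so it suffices to find a union $T$ of $\sim$-classes with $v_L[T]\ne0$. For base $L$ take $T=C$; then $v_L[T]=1$. For non-base $L$, we know inductively that $p_\alpha\not\sim o_{\gamma(\alpha)}=o_{\kappa(L)}$ and $p_\beta\not\sim o_{\gamma(\beta)}=o_{\kappa(L)}$. Let $T$ be the class of $o_{\kappa(L)}$. Then $v_L[T]=1+[q_L\in T]>0$.

**Step 2: the cost of making $v_L$ non-zero.** Let $\mu(\varphi)$ be the number of modal operators in $\varphi$. Put $X_L=1$ for base $L$ and $X_L=X_{\alpha(L)}+X_{\beta(L)}$ otherwise.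

One thing differs from Section 5. The states $o_{\kappa(L)},p_\alpha,p_\beta$ have the same color, so a single modality may now detect both bits of $Q_L$. The sign obstruction acts one level further down, inside that modality, through the second part of (5). Sharing thus saves one modal operator, and this is the $-1$ in the next lemma.

**Lemma 3.** If $v_L[\varphi]\ne0$, then $\mu(\varphi)\ge X_L-1$.

*Proof.* We use induction along the order of levels. For base $L$ the bound is $0$. Let $L$ be non-base, $\alpha=\alpha(L)$, $\beta=\beta(L)$, and let $\langle r_j\rangle\chi_j$ be the top atoms of $\varphi$.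

*Case 1: some $\chi=\chi_j$ has $v_\alpha[\chi]\ne0$ and $v_\beta[\chi]\ne0$.* We claim $\mu(\chi)\ge(X_\alpha-1)+(X_\beta-1)$. If $\alpha$ or $\beta$ is base, its term is $0$, and the claim is the induction hypothesis for the other level. Let both be non-base. Call a top atom of $\chi$ non-constant on a set if it contains some but not all of its elements. Suppose $\langle r\rangle\chi'$ is a top atom of $\chi$ that is non-constant on $Q_\alpha$. Then $\chi'\ne\emptyset$, since otherwise all weights into $\chi'$ would be $0$. And $r=c(x)[\chi']$ for some $x\in Q_\alpha$, which has color $\kappa(\alpha)$. By (6), $r$ has sign $\kappa(\alpha)$. Likewise, a top atom non-constant on $Q_\beta$ has an index of sign $\kappa(\beta)$. Since $\kappa(\alpha)\neq\kappa(\beta)$, no top atom of $\chi$ is non-constant on both.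

Now replace in $\chi$ every top atom that is constant on $Q_\alpha$ by $\top$ or $\neg\top$, whichever has the same intersection with $Q_\alpha$. The result $\chi^\alpha$ satisfies $\chi^\alpha\cap Q_\alpha=\chi\cap Q_\alpha$. As $v_\alpha$ lives on $Q_\alpha$, $v_\alpha[\chi^\alpha]=v_\alpha[\chi]\neq0$. By induction $\mu(\chi^\alpha)\ge X_\alpha-1$. All modal operators of $\chi^\alpha$ lie in the top atoms of $\chi$ non-constant on $Q_\alpha$, so these top atoms contain at least $X_\alpha-1$ modal operators in total. In the same way, the top atoms of $\chi$ non-constant on $Q_\beta$ contain at least $X_\beta-1$. The two families of occurrences are disjoint, and the claim follows. Counting also the modality in front of $\chi$,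
$$\mu(\varphi)\ge1+\mu(\chi)\ge X_\alpha+X_\beta-1=X_L-1 .$$

*Case 2: no such $\chi_j$.* Then for each $j$, $v_\alpha[\chi_j]=0$ or $v_\beta[\chi_j]=0$. By (7), membership of $q_L^{ab}$ in the $j$-th top atom depends only on $b$ or only on $a$, respectively. If no top atom depended non-trivially on $a$, membership of $q_L^{ab}$ in $\varphi$ would depend only on $b$, and $v_L[\varphi]$ would vanish. So some top atom, say the $j$-th, depends non-trivially on $a$, whence $v_\alpha[\chi_j]\ne0$. Likewise some $k$-th one depends non-trivially on $b$, whence $v_\beta[\chi_k]\neq0$. By the case assumption $j\ne k$. With the induction hypothesis for $\chi_j$ and $\chi_k$,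
$$\mu(\varphi)\ge(1+X_\alpha-1)+(1+X_\beta-1)=X_L .\qquad\square$$

**Step 3: certificates of $p_{B_H}$.** We turn Lemma 3 into a bound on certificates. Let $L=B_H$. By Step 1 a certificate of $p_L$ splits $\{o_{\gamma(L)},p_L\}$, so it has a top atom $\langle r\rangle\chi$ splitting this pair. The rows differ by $v_L$, so $v_L[\chi]\ne0$. By Lemma 3 the certificate has at least $1+(X_L-1)=X_L$ modal operators.

**Step 4: the growth of $X_{B_H}$.** Write $a_h=X_{A_h}$ and $b_h=X_{B_h}$. For $h\ge1$,
$$a_h=a_{h-2}+b_{h-1},\qquad b_h=a_h+b_{h-1},\qquad a_{-1}=a_0=b_0=1. \tag{8}$$
The first values are $(a_h,b_h)=(2,3),(4,7),(9,16),(20,36)$ for $h=1,2,3,4$. Put $A=1-\lambda^{-1}$, so $0<A<1$. The pair of sequences $(A\lambda^h,\lambda^h)$ satisfies the recurrences in (8). The second one says $1=A+\lambda^{-1}$. The first one says $A(1-\lambda^{-2})=\lambda^{-1}$, which after multiplication by $\lambda^3$ is $(\lambda-1)(\lambda^2-1)=\lambda^2$, that is, $\lambda^3-2\lambda^2-\lambda+1=0$. The initial values satisfy $a_{-1}=1\ge A\lambda^{-1}$, $a_0=1\ge A$ and $b_0=1=\lambda^0$. The coefficients in (8) are non-negative, so by induction $a_h\ge A\lambda^h$ and $b_h\ge\lambda^h$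 for all $h\ge0$.

**Step 5: all $n\ge6$.** Take $H=\lfloor(n-6)/4\rfloor\ge(n-9)/4$ and pad with states that have zero row and no incoming edges; they are not included in the sums defining $\rho_\pm$. By the Padding Lemma, a certificate of $p_{B_H}$ in the padded system still splits $\{o_{\gamma(B_H)},p_{B_H}\}$ over the original system. So it has at least $b_H\ge\lambda^H\ge\lambda^{(n-9)/4}$ modal operators. This proves Theorem 3. $\square$

## 8. Describing whole blocks gives only a factorial bound

How large can certificates be forced to be? The natural upper bound comes from partition refinement. Let $P_s$ be the partition of $C$ in which two states are together if and only if no formula of tree size $\le s$ separates them. If $P_s$ has $b$ blocks and is not yet the partition into $\sim$-classes, it is not stable. So there are $x,x'$ in one block and a block $B$ with $c(x)[B]\ne c(x')[B]$. Describe $B$ by a conjunction of $b-1$ formulas or negations of such, one against each other block. Putting $\langle r\rangle$ in front, with $r=c(x)[B]$, separates $x$ from $x'$ by a formula of size at most $(b-1)(s+1)+(b-2)+1\le b(s+2)$ if $b\ge2$, and $\langle r\rangle\top$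 of size $2$ if $b=1$. So one may pass from $s$ to $s'=b(s+2)$ and gain a block.

But $s'+2\ge b(s+2)$. Starting from $s=1$ and gaining one block per round up to $k$ blocks, the bound that this produces is at least $3\cdot(k-1)!-2$, which is not $2^{O(k)}$. The loss lies in describing $B$ exactly. To separate $x$ from $x'$ we only need some formula $\varphi$ with $c(x)[\varphi]\neq c(x')[\varphi]$, and "$\ne$" is a statement about a linear functional. So we should count dimensions, not blocks.

## 9. Dimension counting gives an exponential upper bound

**Theorem 4.** In every finite $\mathbb R^{(-)}$-coalgebra with $k$ behavioral equivalence classes, any two inequivalent states are distinguished by a formula of tree size at most $3^{(k+2)/3}-2$. Every state has a certificate of tree size at most $k\cdot3^{(k+2)/3}\le n\,3^{(n+2)/3}$.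

*Proof.* For $s\ge1$ let $V_s\subseteq\mathbb R^C$ be the span of the indicator functions $1_\varphi$ of formulas of tree size $\le s$. It contains the constant function $1=1_\top$. By invariance of formulas, $V_s$ consists of functions constant on $\sim$-classes, so $\dim V_s\le k$. Let $\mathcal A_s$ be the algebra under pointwise product generated by $V_s$.

*Example.* If $\varphi,\psi$ are two formulas whose truth values occur in all four combinations, then $1,1_\varphi,1_\psi$ span a space of dimension $3$, and the algebra they generate has dimension $4$; the missing direction is $1_{\varphi\wedge\psi}$. The checkerboard $(-1)^{a+b}$ is the functional on a four-element square that vanishes on this three-dimensional space.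

**Step 1: $\mathcal A_s$ consists of all functions constant on the blocks of $P_s$.** This links the algebra to the partition. Each $1_\varphi$ with $\varphi$ of size $\le s$ is constant on blocks, hence so is every element of $\mathcal A_s$. Conversely, let $B$ be a block. For each other block $B'$ some formula $\varphi$ of size $\le s$ separates a state of $B$ from a state of $B'$. As $1_\varphi$ is constant on blocks, $1_\varphi$ or $1-1_\varphi$ is $1$ on $B$ and $0$ on $B'$. The product of these functions over all $B'\ne B$ is $1_B$ (for a single block, $1_B=1$). So $1_B\in\mathcal A_s$.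

**Step 2: few conjuncts span $\mathcal A_s$.** This controls the length of the conjunctions we need. Let $d=\dim\mathcal A_s-\dim V_s$, and let $V_s^m$ be the span of all $m$-fold products of elements of $V_s$. Since $1\in V_s$, we have $V_s^m\subseteq V_s^{m+1}$. If $V_s^m=V_s^{m+1}$, then multiplying by $V_s$ gives $V_s^{m+1}=V_s^{m+2}$, and so on. The spaces are then constant from $m$ on, and equal to their union $\mathcal A_s$. So the dimension grows by at least $1$ at each step until $\mathcal A_s$ is reached, and $V_s^{d+1}=\mathcal A_s$. A product of indicators is the indicator of the conjunction. So $\mathcal A_s$ is spanned by indicators of conjunctions of at most $d+1$ formulas of size $\le s$, and these have tree size at most $(d+1)s+d$.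

**Step 3: one refinement, paid for by dimension.** Suppose $P_s$ is not the partition into $\sim$-classes. By invariance it is coarser than $\sim$, so it is strictly coarser and hence not stable. So there are $x,x'$ in one block and a block $B$ with $c(x)[B]\neq c(x')[B]$. The linear functional
$$g\mapsto\sum_{y\in C}\big(c(x)(y)-c(x')(y)\big)g(y)$$
is non-zero at $1_B\in\mathcal A_s$. So it is non-zero at $1_\varphi$ for one of the spanning conjunctions $\varphi$ of Step 2. With $r=c(x)[\varphi]\ne c(x')[\varphi]$, the formula $\langle r\rangle\varphi$ contains $x$ but not $x'$, so $1_{\langle r\rangle\varphi}\notin\mathcal A_s$. Put $j=d+1\ge1$ and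
$$s'=j(s+1)=(d+1)s+d+1 .$$
All the spanning conjunctions and $\langle r\rangle\varphi$ have tree size at most $s'$. So $V_{s'}$ contains $\mathcal A_s$ and one further direction, and
$$\dim V_{s'}\ge\dim\mathcal A_s+1=\dim V_s+d+1=\dim V_s+j. \tag{9}$$
A long conjunction, that is a large $j$, is thus paid for by a gain of $j$ dimensions.

**Step 4: iterating.** We add up the costs. Start with $s_0=1$; the only formula of size $1$ is $\top$, so $\dim V_1=1$. As long as $P_{s_i}$ is not the partition into $\sim$-classes, put $s_{i+1}=j_i(s_i+1)$ with $j_i$ from Step 3. By (9) and $\dim V_s\le k$ this stops, and at every stage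
$$\sum_{l<i}j_l\le\dim V_{s_i}-1\le k-1. \tag{10}$$
We claim that each step satisfies
$$s'+2\le3^{j/3}(s+2). \tag{11}$$
First, $3^{j/3}\ge j$ for all integers $j\ge1$. For $j=1$ this is clear, for $j=2$ it says $9\ge8$ after cubing, and for $j=3$ there is equality. For $j\ge3$ the step from $j$ to $j+1$ multiplies the left side by $3^{1/3}>1.44$ and the right side by at most $4/3$. Now if $j\ge2$, then $3^{j/3}(s+2)\ge js+2j=j(s+1)+j\ge s'+2$. If $j=1$, then $s'=s+1$ and $(3^{1/3}-1)(s+2)\ge0.44\cdot3>1$, so $3^{1/3}(s+2)\ge s+3=s'+2$.

Multiplying (11) over all steps and using (10), the final $s$ satisfies $s+2\le3\cdot3^{(k-1)/3}=3^{(k+2)/3}$. For this $s$, $P_s$ is the partition into $\sim$-classes, so any two inequivalent states are separated by a formula of tree size at most $s\le3^{(k+2)/3}-2$.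

**Step 5: certificates.** We combine the separating formulas. Let $x$ be a state. If $k=1$, take $\top$, of size $1\le3$. If $k\ge2$, choose for each of the $k-1$ other classes a formula of size $\le s$ separating it from the class of $x$, negated if necessary so that it holds at $x$. By invariance it holds on the whole class of $x$ and nowhere on the other class. The conjunction of these is a certificate of tree size at most
$$(k-1)(s+1)+(k-2)=(k-1)(s+2)-1<k(s+2)\le k\cdot3^{(k+2)/3}\le n\,3^{(n+2)/3}.\qquad\square$$

Let $g(n)$ be the maximum, over all $n$-state coalgebras and their states, of the minimal tree size of a certificate. A formula has at least as many nodes as modal operators, so Theorems 3 and 4 give, for all $n\ge6$,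
$$\lambda^{(n-9)/4}\le g(n)\le n\,3^{(n+2)/3},\qquad\lambda^{1/4}\approx1.2243,\quad3^{1/3}\approx1.4423 .$$
So $g(n)=2^{\Theta(n)}$; the exact exponential rate is not determined by these arguments.
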